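# A walk that steers clear of its own triangle: why the exponent is $3/4$

## 1. Constant speed, diffusive speed, and the balance between them

A walker in the plane starts at $W_0=0$ and takes steps of length one. It keeps track of two points: its starting point $0$ and the center of mass of its path, $G_n=\frac1n\sum_{k=1}^nW_k$ (with $G_0=0$). Given $W_n$ and $G_n$, the next position is uniform on the unit circle around $W_n$, except that the arc lying inside the triangle with vertices $0,G_n,W_n$ is forbidden. How fast does the walker get away from the origin, and does it settle on a direction?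

Here is the precise model. Put $T_n=W_n-G_n$ and $\widehat u=u/\|u\|$ for $u\ne0$. If $\|W_n\|\,\|T_n\|>0$, let
$$v_n=\frac{\widehat W_n+\widehat T_n}{\|\widehat W_n+\widehat T_n\|},\qquad \beta_n=\tfrac12\arccos\big(\widehat W_n\cdot\widehat T_n\big)\in[0,\pi/2],$$
with $v_n$ an arbitrary unit vector if $\widehat W_n+\widehat T_n=0$. So $v_n$ bisects the directions of $W_n$ and $T_n$, and $2\beta_n$ is the angle between them. If $\|W_n\|\,\|T_n\|=0$, let $v_n$ be any unit vector and $\beta_n=0$. Let $v_n^\perp$ be a unit vector orthogonal to $v_n$, let $U_1,U_2,\dots$ be i.i.d. uniform on $[-1,1]$, and set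
$$W_{n+1}-W_n=v_n\cos\big((\pi-\beta_n)U_{n+1}\big)+v_n^\perp\sin\big((\pi-\beta_n)U_{n+1}\big).$$
The excluded arc has angular width $2\beta_n$ and is centered in direction $-v_n$. It lies between the rays from $W_n$ in the directions $-W_n$ (toward the origin) and $-T_n$ (toward the center of mass).

What would one guess? The arc removed lies behind the walker, so every step is biased outward. If the angle $\beta_n$ is of order one, so is the bias. The first guess is therefore constant speed: $\|W_n\|$ grows like $n$. Let us test it.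

**Example 1 (the first steps).** The first step is uniform. At $n=1$ we have $G_1=W_1$, so $T_1=0$ and the second step is uniform too. Identify $\mathbb R^2$ with $\mathbb C$ and rotate so that $W_1=1$, $W_2=1+e^{i\theta}$ with $|\theta|<\pi$. Then $W_2=2\cos(\theta/2)\,e^{i\theta/2}$ and $T_2=\frac12(W_2-W_1)=\frac12e^{i\theta}$. The angle between them is $|\theta|/2$, so $\beta_2=|\theta|/4$. The mean step is $v_2$ times the average of $\cos$ over $[-(\pi-\beta_2),\pi-\beta_2]$, which is $\frac{\sin\beta_2}{\pi-\beta_2}$. For a right-angled turn, $\beta_2=\pi/8$ and the mean step has length $\sin(\pi/8)/(7\pi/8)\approx0.139$. The bias is real.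

**Example 2 (a corner).** Take $a$ steps in direction $1$ and then $a$ steps in direction $i$. Then $W_{2a}=a+ai$, $G_{2a}=\frac{3a+1}4+\frac{a+1}4i$ and $T_{2a}=\frac{a-1}4+\frac{3a-1}4i$. As $a\to\infty$ the angle between $W_{2a}$ and $T_{2a}$ tends to $\arctan3-\arctan1=\arctan\frac12$. After a macroscopic corner the bias is of order one.

**Example 3 (a straight path).** If $W_k=ku$ for a unit vector $u$, then $G_n=\frac{n+1}2u$ and $T_n=\frac{n-1}2u$, so $\beta_n=0$: there is no bias at all.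

Example 3 destroys the first guess. The bias vanishes on exactly those paths that a fast walker would follow. In fact, almost surely $W_n/n$ does not converge to a nonzero vector. Suppose $W_n/n\to u\ne0$. Then $G_n/n\to u/2$ and $T_n/n\to u/2$, so $\beta_n\to0$ and the conditional mean of the step, of length $\frac{\sin\beta_n}{\pi-\beta_n}$, tends to $0$. But $W_n$ is the sum of the conditional means plus a martingale with bounded increments, and the latter is $o(n)$ a.s. So $W_n/n\to0$, a contradiction.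

The second guess is diffusive growth, $\|W_n\|\approx n^{1/2}$, with negligible bias. It fails too, at least heuristically. For the walk with i.i.d. uniform unit steps, $n^{-1/2}(W_n,G_n)$ converges in law to $(B_1,\int_0^1B_t\,dt)$, with $B$ a planar Brownian motion of covariance $\frac t2I$. In each coordinate the limiting pair has covariance matrix $\frac12\begin{pmatrix}1&1/2\\1/2&1/3\end{pmatrix}$, of determinant $\frac1{48}>0$. So the limit has a density, the angle $\beta_n$ computed along such a path does not tend to $0$ in probability, and the bias would be of order one, which is far too much for a diffusive walk.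

Now balance the two effects. Suppose $\|W_n\|\approx n^s$ with $\frac12<s<1$. Sideways fluctuations of the path are of order $n^{1/2}$, so the angle between $W_n$ and $T_n$ should be of order $n^{1/2-s}$, and the outward bias is of the same order. Summing it up, $n^s\approx n\cdot n^{1/2-s}$, that is $s=\frac34$. The problem, taken from Conrado da Costa, Mikhail Menshikov, Vadim Shcherbakov and Andrew Wade, "Superdiffusive planar random walks with polynomial space-time drifts", arXiv:2401.07813 (2024), is to prove or disprove that this exponent is correct almost surely, and that the walk has a limiting direction. Both statements are true.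

## 2. The theorems and the tools

Let $(\mathcal F_n)$ be a filtration to which $W$, $v_n$, $v_n^\perp$ are adapted, with $U_{n+1}$ independent of $\mathcal F_n$; this is what "arbitrary" means above. We set $\widehat0=0$, $\log0=-\infty$, and $a\times b=a_1b_2-a_2b_1$. Positive constants $C,c,C_p,\dots$ may change from line to line. "Large" means larger than a constant depending on the displayed parameters.

**Theorem 1.** Almost surely $\log\|W_n\|/\log n\to\frac34$, and $\widehat W_n\to\Theta$ with $\Theta$ uniform on the unit circle.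

**Theorem 2.**
(i) Almost surely $\frac{\log\|T_n\|}{\log n}\to\frac34$, $\frac{\log\|G_n\|}{\log n}\to\frac34$, $\widehat T_n\to\Theta$, $\widehat G_n\to\Theta$, $\limsup\frac{\log\beta_n}{\log n}\le-\frac14$ and $\limsup\frac{\log\|\widehat W_n-\Theta\|}{\log n}\le-\frac14$.
(ii) For every $q>0$, $\sup_{n\ge1}E[(n^{-3/4}\|W_n\|)^q]<\infty$; the same holds for $T_n$ and $G_n$.
(iii) There is $C$ with $\limsup_nP(\|W_n\|\le c\,n^{3/4})\le Cc^{4/5}$ for all $c>0$. Thus $n^{-3/4}\|W_n\|$ is tight in $(0,\infty)$, and so are $n^{-3/4}\|T_n\|$ and $n^{-3/4}\|G_n\|$.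

**Definition (tightness in $(0,\infty)$).** Nonnegative variables $Z_n$ are tight in $(0,\infty)$ if for each $\eta>0$ there are $0<c<K<\infty$ with $P(c\le Z_n\le K)\ge1-\eta$ for all large $n$.

For instance, a constant sequence $Z_n=Z>0$ is tight in $(0,\infty)$, while $Z_n=1/n$ is tight in $[0,\infty)$ but not in $(0,\infty)$. In our setting "all large $n$" can be replaced by "all $n\ge2$". The conditional law of $W_n$ given $\mathcal F_{n-1}$ has no atoms, and for $n\ge2$ each of the events $\{W_n=0\}$, $\{T_n=0\}=\{W_n=G_{n-1}\}$, $\{G_n=0\}=\{W_n=-(n-1)G_{n-1}\}$ asks $W_n$ to hit one given point. So each single variable is a.s. positive. (The index $n=1$ is excluded because $T_1=0$.)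

We use three textbook tools, also in conditional form after a stopping time.

1. Azuma–Hoeffding: if $M$ is a martingale, $M_0=0$, with $|M_k-M_{k-1}|\le b_k$ for constants $b_k$, then $P(\max_{k\le n}|M_k|\ge t)\le2\exp(-t^2/(2\sum_{k\le n}b_k^2))$, and $P(M_n\le-t)\le\exp(-t^2/(2\sum_{k\le n}b_k^2))$.
2. Kolmogorov's inequality: for a square-integrable martingale with $M_0=0$, $P(\max_{k\le n}|M_k|\ge t)\le E[M_n^2]/t^2$.
3. Optional stopping: let $Z_k,g_k\ge0$ be adapted, each bounded by a constant depending on $k$, with $E[Z_{k+1}-Z_k|\mathcal F_k]\ge g_k$. For bounded stopping times $\rho_1\le\rho_2$, $E[Z_{\rho_2}|\mathcal F_{\rho_1}]-Z_{\rho_1}\ge E[\sum_{\rho_1\le k<\rho_2}g_k|\mathcal F_{\rho_1}]$, because $Z_k-\sum_{j<k}g_j$ is a submartingale.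

**The exceptional event is null.** For $n\le1$ we have $T_n=0$. For $n\ge2$, $T_n=\frac{n-1}n(W_n-G_{n-1})$. If $\widehat W_n=-\widehat T_n\ne0$, then $G_{n-1}\ne0$ (otherwise $\widehat T_n=\widehat W_n$), and $W_n$ lies on the line through $0$ and $G_{n-1}$. This line meets the unit circle about $W_{n-1}$ in at most two points, and the conditional law of $W_n$ is atomless. We discard this null event, so $\beta_n<\pi/2$ always. When $\|W_n\|\,\|T_n\|=0$ the step is uniform on the circle whatever $v_n$ is, and since $U_{n+1}$ is symmetric the sign of $v_n^\perp$ does not matter. Hence the law of $W$ does not depend on the arbitrary choices.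

## 3. Drift, covariance, and the area $W_n\times S_n$

Write $\Delta_n=W_{n+1}-W_n$, $S_n=\sum_{k=1}^nW_k=nG_n$, $V_n=nT_n=nW_n-S_n$, $\alpha=\alpha_n=(\pi-\beta_n)U_{n+1}$.

**The drift.** We have $E[\sin\alpha|\mathcal F_n]=0$ and
$$c_n:=E[\cos\alpha|\mathcal F_n]=\frac{\sin\beta_n}{\pi-\beta_n},\qquad \mu_n:=E[\Delta_n|\mathcal F_n]=c_nv_n,\qquad\xi_n:=\Delta_n-\mu_n.\tag{1}$$
The quantity that will govern all radial motion is
$$d_n:=c_n\cos\beta_n=\frac{\sin2\beta_n}{2(\pi-\beta_n)}\in[0,1/\pi],\qquad d_n\le\beta_n.\tag{2}$$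
The bounds hold because $\pi-\beta_n\ge\pi/2$ and $\sin2\beta_n\le\min(1,2\beta_n)$. Since $v_n$ makes the angle $\beta_n$ with both $W_n$ and $T_n$,
$$\mu_n\cdot\widehat W_n=\mu_n\cdot\widehat T_n=d_n,\qquad\|\mu_n\|=d_n/\cos\beta_n.\tag{3}$$
If $\|W_n\|\,\|T_n\|=0$, then $\beta_n=0$ and all these are $0$. So $W$ and $T$ feel the same radial push.

**Motion of $T$.** Since $V_{n+1}=(n+1)W_{n+1}-S_n-W_{n+1}=nW_{n+1}-S_n$,
$$V_{n+1}=V_n+n\Delta_n,\qquad T_{n+1}=\tfrac n{n+1}(T_n+\Delta_n)\quad(n\ge1).\tag{4}$$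
Expanding squares and using (3), with $\mu_n\cdot W_n\ge0$ and $\mu_n\cdot V_n\ge0$,
$$E[\|W_{n+1}\|^2-\|W_n\|^2|\mathcal F_n]\ge1,\qquad E[\|V_{n+1}\|^2-\|V_n\|^2|\mathcal F_n]\ge n^2.\tag{5}$$

**The area.** Let $A_n=W_n\times S_n$. Since $S_{n+1}=S_n+W_{n+1}$ we get $A_{n+1}=W_{n+1}\times S_n$. Also $W_n\times V_n=-W_n\times S_n$. Hence
$$A_{n+1}=A_n+\Delta_n\times S_n,\qquad|A_n|=\|W_n\|\,\|V_n\|\sin2\beta_n,\tag{6}$$
and, since $d_n\ge\sin2\beta_n/(2\pi)$,
$$d_n\ge\frac{|A_n|}{2\pi\|W_n\|\,\|V_n\|}\qquad(W_n,V_n\ne0).\tag{7}$$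
Let $W_n,T_n\ne0$. Then $v_n=(\widehat W_n+\widehat T_n)/(2\cos\beta_n)$, and $T_n\times S_n=W_n\times S_n=A_n$ because $T_n=W_n-S_n/n$. So
$$\mu_n\times S_n=\frac{c_n}{2\cos\beta_n}\Big(\frac1{\|W_n\|}+\frac1{\|T_n\|}\Big)A_n,\qquad\text{hence always}\quad A_n(\mu_n\times S_n)\ge0.\tag{8}$$
(In the degenerate case $\mu_n=0$.) The drift never decreases $|A|$.

**The noise is never degenerate.** We have $E[\cos2\alpha|\mathcal F_n]=\frac{\sin2(\pi-\beta_n)}{2(\pi-\beta_n)}=-d_n$ and $E[\sin\alpha\cos\alpha|\mathcal F_n]=0$. So in the basis $v_n,v_n^\perp$ the matrix $E[\Delta_n\Delta_n^\top|\mathcal F_n]$ is diagonal with entries $\frac12(1\mp d_n)\ge\frac12(1-\frac1\pi)\ge\frac13$. With (6) and (8),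
$$E[A_{n+1}^2-A_n^2|\mathcal F_n]=2A_n(\mu_n\times S_n)+E[(\Delta_n\times S_n)^2|\mathcal F_n]\ge\tfrac13\|S_n\|^2.\tag{9}$$

## 4. Two sums that govern the two lengths

The purpose of this section is to replace $\|W_n\|$ and $\|V_n\|$ by monotone sums of the $d_k$, up to diffusive errors. Let
$$D_n=\sum_{k<n}d_k,\quad Q_n=\sum_{k<n}kd_k,\quad X_n=\sum_{k<n}(\widehat W_k\cdot\Delta_k-d_k),\quad Y_n=\sum_{k<n}k(\widehat V_k\cdot\Delta_k-d_k).$$
$D$ and $Q$ are nondecreasing and $Q_n\le nD_n$. By (3), $X$ and $Y$ are martingales (if $W_k=0$ or $T_k=0$ then $d_k=0$, $\mu_k=0$), with increments at most $2$ and $2k$ in modulus. Put $X_n^*=\max_{k\le n}|X_k|$ and $Y_n^*=\max_{k\le n}|Y_k|$.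

**Lemma 1.** For $n\ge1$ and $l\le n$,
$$\|W_n\|-\|W_l\|\ge(D_n-D_l)+(X_n-X_l),\qquad\|V_n\|-\|V_l\|\ge(Q_n-Q_l)+(Y_n-Y_l),\tag{10}$$
$$\|W_n\|\le D_n+3n^{1/2}+2X_n^*,\qquad\|V_n\|\le Q_n+3n^{3/2}+2Y_n^*.\tag{11}$$
Almost surely, for each $\varepsilon>0$ and all large $n$,
$$\big|\|W_n\|-D_n\big|\le n^{1/2+\varepsilon},\qquad\big|\|V_n\|-Q_n\big|\le n^{3/2+\varepsilon},\tag{12}$$
$$\|T_n\|\le\|W_n\|+2n^{1/2+\varepsilon},\qquad\Big|\|S_n\|-\sum_{j\le n}D_j\Big|\le n^{3/2+\varepsilon}.\tag{13}$$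

*Proof.* For (10), sum $\|a+b\|\ge\|a\|+\widehat a\cdot b$ over the steps, with $(a,b)=(W_k,\Delta_k)$ or $(V_k,k\Delta_k)$.

For (11), use $\|a+b\|=\sqrt{\|a\|^2+2a\cdot b+\|b\|^2}\le\|a\|+\widehat a\cdot b+\frac{\|b\|^2}{2\|a\|}$ for $a\ne0$. The correction is harmless when $\|a\|$ is large, so start from the last small time: let $l\le n$ be the last time with $\|W_l\|\le n^{1/2}$ (time $0$ qualifies). If $l=n$ we are done. Otherwise $\|W_{l+1}\|\le n^{1/2}+1$, and each later correction is at most $\frac1{2n^{1/2}}$, so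
$$\|W_n\|\le n^{1/2}+1+(D_n-D_{l+1})+(X_n-X_{l+1})+\tfrac n{2n^{1/2}}\le D_n+2X_n^*+3n^{1/2}.$$
For $V$ use the threshold $n^{3/2}$. The crossing step has length at most $n$, each correction is at most $\frac{k^2}{2n^{3/2}}\le\frac12n^{1/2}$, and $n^{3/2}+n+\frac12n^{3/2}\le3n^{3/2}$.

By Azuma–Hoeffding, $P(X_n^*>n^{1/2+\varepsilon}/8)+P(Y_n^*>n^{3/2+\varepsilon}/8)\le Ce^{-cn^{2\varepsilon}}$, because the squared increment bounds sum to at most $4n$ and $4n^3$. Borel–Cantelli (over a sequence of $\varepsilon$ tending to $0$), (10) with $l=0$, and (11) give (12).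

Dividing the second bound in (12) by $n$, $\|T_n\|\le Q_n/n+n^{1/2+\varepsilon}\le D_n+n^{1/2+\varepsilon}\le\|W_n\|+2n^{1/2+\varepsilon}$. Finally, use (12) with a smaller $\varepsilon$. On one side $\|S_n\|\le\sum_{j\le n}\|W_j\|$, which exceeds $\sum_{j\le n}D_j$ by at most $n^{3/2+\varepsilon}$ for large $n$. On the other side, $S_n=nW_n-V_n$ gives $\|S_n\|\ge n\|W_n\|-\|V_n\|\ge nD_n-Q_n-n^{3/2+\varepsilon}$, and $nD_n-Q_n=\sum_{i<n}(n-i)d_i=\sum_{j\le n}D_j$. $\square$

So everything depends on the size of $D_n$, that is, on the size of the angles.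

## 5. The angle: why the area does not bound it from above, and why $\beta^3L$ does

To get an upper bound on $D_n$ we need an upper bound on $\beta_n$. The heuristic of Section 1 says $\beta_n\approx n^{1/2}/\|W_n\|$, and (6) suggests how to prove it. Write $A_n=\sum_{k<n}\Delta_k\times S_k$ and $\sin2\beta_n=|A_n|/(\|W_n\|\,\|V_n\|)$. If $\|W_k\|\approx R$, $\|S_k\|\approx nR$, $\|V_n\|\approx nR$, the martingale part of $A_n$ has size about $n^{1/2}\cdot nR$, which yields exactly $n^{1/2}/R$.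

The attempt breaks at the drift part of $A_n$. By (8), the drift multiplies $A_n$ at each step by $1+\frac{c_n}{2\cos\beta_n}\big(\|W_n\|^{-1}+\|T_n\|^{-1}\big)$: it pushes $|A|$ outward. For small angles the rate is about $\frac{\beta_n}{2\pi}(\|W_n\|^{-1}+\|T_n\|^{-1})$. On the conjectured scales ($\beta_n\approx n^{-1/4}$, lengths $\approx n^{3/4}$) this is of order $1/n$. Accumulated up to time $n$, a rate of order $1/n$ is a power of $n$. To control it one would need the bound on $\beta_n$ that one is trying to prove. The attempt also needs lower bounds on the whole past of $\|W\|$ and $\|T\|$, which we do not have.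

The way out is to follow the angle itself and not the area. Both $W$ and $T$ are displaced by the same $\Delta$ (up to a positive factor, by (4)), and $\Delta$ points on average between them, so the drift pulls the two directions together. A first-order computation (done below) shows: with $\ell=\|W\|^{-1}+\|T\|^{-1}$, the drift of $\beta$ is at most about $-\frac12c\,\ell\sin\beta\approx-\frac{\beta^2\ell}{2\pi}$, while the noise per step has size at most $\ell$. In $\beta^q$ the relative effects are $\beta\ell$ (drift) and $\ell^2/\beta^2$ (noise). The drift wins when $\beta^3/\ell$ is large. This singles out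
$$\ell_n=\|W_n\|^{-1}+\|T_n\|^{-1},\qquad L_n=1/\ell_n,\qquad z_n=\beta_n^3L_n\qquad\text{on }\{\|W_n\|\,\|T_n\|>0\},$$
and $L_n=0$, $z_n=0$ otherwise. The factor $L$ itself grows, at relative rate at most about $c\,\ell\cos\beta$; the factor $\beta^3$ shrinks at relative rate $\frac32c\,\ell\frac{\sin\beta}\beta$, and $\frac32>1$. So a large $z$ decreases, and this uses the present state only. Note
$$\tfrac12\min(\|W_n\|,\|T_n\|)\le L_n\le\min(\|W_n\|,\|T_n\|)\le n.\tag{14}$$

**Lemma 2.** Let $r\ge0$ and $p\ge\max(1,4r)$. There is $C=C_{p,r}$ such that for $n\ge1$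
$$E[L_{n+1}^rz_{n+1}^p-L_n^rz_n^p\,|\,\mathcal F_n]\le C\big(1+L_n^{(r-4/3)^+}\big).\tag{15}$$
For $r\ge4/3$,
$$E[L_{n+1}^r-L_n^r|\mathcal F_n]\le C\big(1+L_n^{r-4/3}(1+z_n^{1/3})\big).\tag{16}$$

For the upper bound on $\|W_n\|$ only $r=0$ is needed; positive $r$ will give moments in Section 10. In the proof we drop the index $n$.

**Step 1: the case $L\le4$.** This step disposes of states near a degeneracy. Here $\min(\|W\|,\|T\|)\le8$ by (14) (or the minimum is $0$), the next minimum is at most $9$ by (4), so $L_{n+1}\le9$ and $z_{n+1}\le9(\pi/2)^3$. Both claims hold.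

From now on $L>4$, i.e. $\ell<\frac14$. Put $x=1/\|W\|$, $y=1/\|T\|$, so $x+y=\ell$.

**Step 2: expansion of one step.** The aim is to expand the new angle and the new $\ell$. Identify $\mathbb R^2=\mathbb C$. After a rotation and, if needed, a reflection (the law of $\alpha$ is symmetric), $v=1$, $W=x^{-1}e^{i\beta}$, $T=y^{-1}e^{-i\beta}$, $\Delta=e^{i\alpha}$. Thus $\Delta/W=xe^{i(\alpha-\beta)}$ and $\Delta/T=ye^{i(\alpha+\beta)}$. Let
$$\tilde\delta=2\beta+\operatorname{Im}\operatorname{Log}(1+\Delta/W)-\operatorname{Im}\operatorname{Log}(1+\Delta/T),\qquad\tilde\ell=|W+\Delta|^{-1}+|T+\Delta|^{-1}.$$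
By (4), $T_{n+1}$ is a positive multiple, smaller than $1$, of $T+\Delta$. So $\tilde\delta$ is, modulo $2\pi$, the angle from $T_{n+1}$ to $W_{n+1}$, and
$$2\beta_{n+1}=\operatorname{dist}(\tilde\delta,2\pi\mathbb Z)\le|\tilde\delta|,\qquad\ell_{n+1}\ge\tilde\ell.$$
For complex $u$ with $|u|\le\frac14$ we have the elementary bounds
$$|\operatorname{Log}(1+u)-u|\le\tfrac{|u|^2}{2(1-|u|)}\le|u|^2,\qquad|\operatorname{Im}\operatorname{Log}(1+u)|\le\arcsin|u|\le2|u|,$$
$$|1+u|^{-1}\in[\tfrac45,\tfrac43],\qquad\big||1+u|^{-1}-1\big|\le\tfrac43|u|,\qquad\big||1+u|^{-1}-1+\operatorname{Re}u\big|\le C|u|^2.$$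
The last is Taylor's formula on the disc. Put $\eta=\frac12(\tilde\delta-2\beta)$ and $\kappa=1-\tilde\ell/\ell$. Then
$$2\eta=x\sin(\alpha-\beta)-y\sin(\alpha+\beta)+O(\ell^2),\qquad\kappa=\ell^{-1}\big(x^2\cos(\alpha-\beta)+y^2\cos(\alpha+\beta)\big)+O(\ell^2).\tag{17}$$
The first error is at most $x^2+y^2\le\ell^2$; the second is $O((x^3+y^3)/\ell)=O(\ell^2)$, since $\tilde\ell=x|1+\Delta/W|^{-1}+y|1+\Delta/T|^{-1}$. The same elementary bounds give
$$|\eta|\le\tfrac12(2x+2y)=\ell,\qquad|\kappa|\le\tfrac43\,\frac{x^2+y^2}\ell\le\tfrac43\ell,\qquad-\tfrac13\le\kappa\le\tfrac15.\tag{18}$$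
Taking expectations over $\alpha$ with $E\sin\alpha=0$, $E\cos\alpha=c=\frac{\sin\beta}{\pi-\beta}$, so that $E\sin(\alpha\mp\beta)=\mp c\sin\beta$ and $E\cos(\alpha\mp\beta)=c\cos\beta$,
$$E\eta\le-\tfrac12c\,\ell\sin\beta+\tfrac12\ell^2,\qquad E\kappa\le c\,\ell\cos\beta+C\ell^2.\tag{19}$$
Finally $\beta_{n+1}\le|\beta+\eta|$ and $L_{n+1}\le1/\tilde\ell=L(1-\kappa)^{-1}$, so
$$L_{n+1}^rz_{n+1}^p=\beta_{n+1}^{3p}L_{n+1}^{p+r}\le|\beta+\eta|^{3p}L^{p+r}(1-\kappa)^{-(p+r)}.\tag{20}$$

**Step 3: for large $z$ there is a decrease.** Let $z\ge z_*$, with $z_*\ge6$ to be chosen. Then $\beta>0$, $\ell=\beta^3/z$, and $|\eta/\beta|\le\ell/\beta=\beta^2/z\le(\pi/2)^2/6\le\frac12$. On $[-\frac12,\frac12]\times[-\frac13,\frac15]$ Taylor's formula gives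
$$(1+\eta/\beta)^{3p}(1-\kappa)^{-(p+r)}\le1+3p\,\eta/\beta+(p+r)\kappa+C(\eta^2/\beta^2+\kappa^2),$$
with $C$ depending on $p,r$ only. By (18), (19) and $\beta\le\pi/2$, the expected ratio of the right side of (20) to $L^rz^p=\beta^{3p}L^{p+r}$ is at most
$$1-c\,\ell\Big[\tfrac{3p}2\,\tfrac{\sin\beta}\beta-(p+r)\cos\beta\Big]+C\,\ell^2/\beta^2.$$
Since $\cos\beta\le\frac{\sin\beta}\beta$ and $p\ge4r$, the bracket is at least $(\frac p2-r)\frac{\sin\beta}\beta\ge\frac p4\cdot\frac{\sin\beta}\beta\ge\frac p{2\pi}$. Moreover $c\ge\frac{\sin\beta}\pi\ge\frac{2\beta}{\pi^2}$. So the ratio is at most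
$$1-\beta\ell\Big(\frac p{\pi^3}-C\,\frac\ell{\beta^3}\Big)=1-\beta\ell\Big(\frac p{\pi^3}-\frac Cz\Big)\le1$$
once $z_*=z_*(p,r)$ is large. Then the left side of (15) is $\le0$.

**Step 4: for small $z$ the increase is controlled.** Let $z<z_*$, so $\beta=(z\ell)^{1/3}\le C\ell^{1/3}$. We use
$$|\beta+\eta|^{3p}\le\beta^{3p}+3p\,\beta^{3p-1}\eta+C\big(\beta^{3p-2}\eta^2+|\eta|^{3p}\big).$$
If $|\eta|\le\beta/2$ this is Taylor's formula; if $|\eta|>\beta/2$, every term is $O(|\eta|^{3p})$ in modulus, and it holds with $C$ large. Multiply by $(1-\kappa)^{-(p+r)}=1+(p+r)\kappa+O(\ell^2)$, which is bounded, and take expectations. We have $c\cos\beta=d\le\beta$, so $\beta^{3p}\big((p+r)E\kappa+O(\ell^2)\big)\le C\beta^{3p}(\beta\ell+\ell^2)$. Next, $3p\,\beta^{3p-1}E\eta\le C\beta^{3p-1}\ell^2$, where we drop the negative part of (19). The cross terms are $O(\beta^{3p-1}|\eta|(|\kappa|+\ell^2))=O(\beta^{3p-1}\ell^2)$. Altogether, using that $\beta$ is bounded,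
$$E\big[|\beta+\eta|^{3p}(1-\kappa)^{-(p+r)}\big]\le\beta^{3p}+C\big(\beta^{3p+1}\ell+\beta^{3p-2}\ell^2+\ell^{3p}\big)\le\beta^{3p}+C\ell^{p+4/3}.$$
In the last step $\beta\le C\ell^{1/3}$ turns the first two terms into $\ell^{p+4/3}$, and $3p\ge p+\frac43$ since $p\ge1$. Multiplying by $L^{p+r}$, the left side of (15) is at most $CL^{r-4/3}$, and $L>4$ gives (15).

**Step 5: the bound (16) for $L>4$.** By (19) and $c\cos\beta\le\beta$, $E[L_{n+1}^r|\mathcal F_n]\le L^rE(1-\kappa)^{-r}\le L^r(1+C\beta\ell+C\ell^2)$. Since $\beta=z^{1/3}L^{-1/3}$, the increment is at most $C(L^{r-4/3}z^{1/3}+L^{r-2})$, which implies (16). $\square$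

**Corollary 3.** Almost surely, for every $\varepsilon>0$, $z_n\le n^\varepsilon$ for all large $n$; that is, $\beta_n^3\le n^\varepsilon(\|W_n\|^{-1}+\|T_n\|^{-1})$ whenever $\|W_n\|\,\|T_n\|>0$.

*Proof.* Since $T_1=0$, we have $z_1=0$. Summing (15) with $r=0$ gives $Ez_n^p\le C_pn$ for every $p\ge1$. Take $p>\max(1,2/\varepsilon)$: by Markov $P(z_n>n^\varepsilon)\le C_pn^{1-p\varepsilon}$, which is summable. Apply Borel–Cantelli, along a sequence of $\varepsilon$ tending to $0$. $\square$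

## 6. The upper bound $n^{3/4+\varepsilon}$

If both lengths are about $R$, Corollary 3 says $\beta\lesssim R^{-1/3}$, so $R$ grows at rate at most $R^{-1/3}$ and $R^{4/3}\lesssim n$. To make this rigorous we must know that $\|T\|$ is not much smaller than $\|W\|$ when we use it. By (13) $\|T\|$ is at most about $\|W\|$, but not conversely. So we run the argument on $Q_n$, which controls the length of $T$.

**Step 1: $Q_n\le n^{7/4+2\varepsilon}$ for all large $n$.** Fix $\varepsilon\in(0,\frac1{40})$ and suppose $Q_n>n^{7/4}$ (otherwise there is nothing to do). Let $l=\max\{k\le n:Q_k\le n^{7/4}\}$. For $l<k\le n$, $Q_k>n^{7/4}$ and $Q_k\le k^2$, so $k\ge n^{7/8}$; in particular the a.s. bounds at time $k$ apply when $n$ is large. By (12), $\|V_k\|\ge Q_k-k^{3/2+\varepsilon}\ge\frac12n^{7/4}$, so $\|T_k\|\ge\|V_k\|/n\ge\frac12n^{3/4}\ge4k^{1/2+\varepsilon}$. By (13), $\|W_k\|\ge\|T_k\|-2k^{1/2+\varepsilon}\ge\frac12\|T_k\|$. Hence $\ell_k\le3/\|T_k\|\le6n^{-3/4}$, and by Corollary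 3
$$d_k\le\beta_k\le(6n^{\varepsilon-3/4})^{1/3}\le2n^{-1/4+\varepsilon}.$$
Therefore $Q_n\le Q_l+l\,d_l+\sum_{l<k<n}kd_k\le n^{7/4}+n+2n^{2-1/4+\varepsilon}\le n^{7/4+2\varepsilon}$.

**Step 2: from $Q$ to $D$.** Since $d_0=0$, cutting the sum into dyadic blocks gives
$$D_n\le\sum_{i\ge0:\,2^i<n}2^{-i}Q_{2^{i+1}}\tag{21}$$
and hence $D_n=O(n^{3/4+2\varepsilon})$. With Lemma 1: a.s., for every $\varepsilon>0$ and all large $n$,
$$\|V_n\|\le n^{7/4+\varepsilon},\qquad D_n\le n^{3/4+\varepsilon},\qquad\|W_n\|\le n^{3/4+\varepsilon}.\tag{22}$$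

## 7. The lower bound: letting the area build up

**Proposition 4.** Almost surely $\liminf_n\log D_n/\log n\ge\frac34$.

Now we need angles that are not too small. The angle is the wrong variable here. Its drift is inward, and its noise can vanish to first order: in (17), at $\beta=0$ and $x=y$ the terms $x\sin(\alpha-\beta)-y\sin(\alpha+\beta)$ cancel. Equal directions and equal lengths mean $W=T$, that is $S=0$: two vectors that coincide stay together when both are shifted by $\Delta$. The area $A$ shows this more clearly. Its noise is $\Delta\times S$, and by (8) its drift is outward, which spoiled the upper bound but is just what a lower bound wants. Once $|A|$ is large it tends to stay large, and (7) turns it into radial gain. The only obstruction is a small $S$. It is removed as follows: if $D$ does not grow much over a time window, then $W$ is nearly constant there, and then $S$, which moves by $W$ at each step, must move away from $0$.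

Mean values alone will not do, since we want an almost sure statement. So we cut $[N,2N]$ into many windows and give each a chance bounded below.

Fix $\varepsilon\in(0,\frac1{100})$, let $N$ be a large power of two, and put
$$w=N^{1/2-8\varepsilon},\qquad H=\lfloor N^{1-14\varepsilon}\rfloor,\qquad h=\lfloor N^{1-20\varepsilon}\rfloor.$$
The exponents are chosen so that $w^2\ll H$ (a diffusive climb to level $w$ fits into a window of length $H$), $N^\varepsilon h^{1/2}\le N^{1/2-9\varepsilon}=N^{-\varepsilon}w$ (noise over $2h$ steps cannot move $W$ far on scale $w$), and $N/H\gg N^{10\varepsilon}\log N$.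

**Good conditions.** Let $\lambda_N$ be the first $k\in[N,2N]$ at which one of the following fails ($\lambda_N=\infty$ if none does):

- (g1) $\|W_k\|\ge D_k-N^{1/2+\varepsilon}$;
- (g2) $|Y_k-Y_l|\le N^{1+\varepsilon}(k-l)^{1/2}$ for all $N\le l<k$;
- (g3) $\|\sum_{l\le j<k}\xi_j\|\le N^\varepsilon(k-l)^{1/2}$ for all $N\le l<k$;
- (g4) $z_k\le N^\varepsilon$;
- (g5) $\|V_k\|\le N^{7/4+2\varepsilon}$.

Each condition at $k$ is $\mathcal F_k$-measurable, so $\lambda_N$ is a stopping time. Almost surely $\lambda_N=\infty$ for all large $N=2^i$. Indeed (g1), (g4) follow from (12) and Corollary 3 with $\varepsilon/2$ in place of $\varepsilon$, and (g5) from (22). For (g2), the increments of $Y$ are at most $4N$ and Azuma–Hoeffding bounds the failure probability for one pair $(l,k)$ by $2e^{-N^{2\varepsilon}/32}$. For (g3), each coordinate of $\xi_j$ is at most $2$ in modulus; if (g3) fails for a pair, some coordinate of the sum exceeds $N^\varepsilon(k-l)^{1/2}/\sqrt2$, which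 has probability at most $4e^{-N^{2\varepsilon}/16}$. Sum over $O(N^2)$ pairs and over $N=2^i$.

**Windows.** Consider the consecutive windows $[m,m+H]$ with $m=N+iH$, $0\le i<n_w:=\lfloor N/H\rfloor$. They lie in $[N,2N]$ and $n_w\ge N^{14\varepsilon}-1\ge\frac12N^{14\varepsilon}$. Call a window *low* if $D_{m+H}-D_m\le N^{-10\varepsilon}(D_m+w)$ and *big* if $D_{m+H}-D_m\ge N^{3/4-53\varepsilon}$.

**Claim.** For $N$ large, for each window,
$$P\big(\text{not low, or big, or }\lambda_N\le m+H\,\big|\,\mathcal F_m\big)\ge\tfrac38.\tag{23}$$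

**Step 1: both lengths reach $2w$.** We need a starting point where both $W$ and $T$ are long, so that (g4) gives small angles. Let $\tau$ be the first $k\ge m$ with $\min(\|W_k\|,\|T_k\|)\ge2w$. We show $P(\tau\le m+H/2\,|\,\mathcal F_m)\ge\frac58$. Let $K=52$.

First, let $\tau_1=\min\{k\ge m:\|W_k\|\ge Kw\}$. On $\{\tau_1>m\}$ we have $\|W_{\tau_1\wedge M}\|\le Kw+1$ for every integer $M\ge m$, so (5) and optional stopping give $E[\tau_1\wedge M-m|\mathcal F_m]\le(Kw+1)^2\le4K^2w^2$. Let $M\to\infty$ and use Markov: $P(\tau_1>m+32K^2w^2|\mathcal F_m)\le\frac18$. For $N$ large $32K^2w^2\le H/4$.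

Second, let $\tau_2=\min\{k\ge\tau_1:\|T_k\|\ge2w\}$ and $j=\lceil288w^2\rceil\le H/4$. On $\{\tau_1\le m+H/4\}$ all times up to $\tau_1+j$ are at most $2N$. If $\tau_2>\tau_1$, then $\|T\|\le2w+1$ at time $\tau_2\wedge(\tau_1+j)$ by (4), so there $\|V\|\le2N(2w+1)\le6Nw$. By (5), with drift at least $N^2$ per step, $N^2E[\tau_2\wedge(\tau_1+j)-\tau_1|\mathcal F_{\tau_1}]\le36N^2w^2$. Hence $P(\tau_2>\tau_1+j|\mathcal F_{\tau_1})\le36w^2/j\le\frac18$.

Third, $W$ must not shrink in the meantime. The increments of $X$ have conditional variance at most $1$, so by Kolmogorov's inequality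
$$P\Big(\max_{\tau_1\le k\le\tau_1+j}|X_k-X_{\tau_1}|\ge(K-2)w\,\Big|\,\mathcal F_{\tau_1}\Big)\le\frac{289w^2}{2500w^2}\le\frac18.$$
Outside this event, (10) gives $\|W_{\tau_2}\|\ge Kw-(K-2)w=2w$ if $\tau_2\le\tau_1+j$. Altogether, with conditional probability at least $1-\frac38$, $\tau\le\tau_2\le m+H/2$.

**Step 2: in a low window $W$ is nearly constant after $\tau$.** Let $\Lambda=\|W_\tau\|\ge2w$ and $\zeta=\min\{k>\tau:\|W_k-W_\tau\|>\Lambda/4\}$. We show: if $\tau\le m+H/2$, the window is low and $\lambda_N>m+H$, then $\zeta>\tau+2h$.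

Suppose instead $\zeta=k\le\tau+2h\le m+H$. Let $\tau\le j<k$. Then $\|W_j\|\ge\frac34\Lambda\ge w$. By (10) and (g2), $\|V_j\|\ge\tau\|T_\tau\|+(Y_j-Y_\tau)\ge2w\tau-N^{1+\varepsilon}(2h)^{1/2}$. Since $j\ge N$ and $\tau/j\ge\frac34$ for $N$ large,
$$\|T_j\|\ge\tfrac32w-N^\varepsilon(2h)^{1/2}\ge\tfrac32w-\sqrt2N^{-\varepsilon}w\ge w.$$
By (g4), $\beta_j^3=z_j\ell_j\le2N^\varepsilon/w<1$, so $\cos\beta_j\ge\cos1\ge\frac12$ and $\|\mu_j\|\le2d_j$ by (3). Summing $W_k-W_\tau=\sum_{\tau\le j<k}(\mu_j+\xi_j)$ and using lowness and (g3),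
$$\|W_k-W_\tau\|\le2(D_{m+H}-D_m)+N^\varepsilon(2h)^{1/2}\le2N^{-10\varepsilon}(D_m+w)+N^\varepsilon(2h)^{1/2}.$$
By (g1), $D_m\le D_\tau\le\Lambda+N^{1/2+\varepsilon}$, and $w\le\Lambda/2$. So the right side is at most
$$3N^{-10\varepsilon}\Lambda+2N^{1/2-9\varepsilon}+2N^{1/2-9\varepsilon}=3N^{-10\varepsilon}\Lambda+4N^{-\varepsilon}w\le(3N^{-10\varepsilon}+2N^{-\varepsilon})\Lambda<\Lambda/4,$$
a contradiction.

**Step 3: $|A|$ reaches a level.** We show that, as long as $W$ stays near $W_\tau$, the noise drives $|A|$ to its natural size. Work on $\{\tau\le m+H/2\}$ and put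
$$\sigma=\max(\|S_\tau\|,h\Lambda),\qquad c_1=\tfrac1{500},\qquad a=c_1\sqrt h\,\sigma,$$
so $a\ge4\sigma$ for $N$ large. Before $\zeta$, $\|W_j\|\le\frac54\Lambda$ and $\widehat W_\tau\cdot W_j\ge\frac34\Lambda$. Hence for $\tau\le k<\zeta$, $k\le\tau+2h$ we have $\|S_k\|\le\|S_\tau\|+\frac52h\Lambda\le4\sigma$, and for $\tau\le k<k'<\zeta$
$$\|S_{k'}-S_k\|\ge\widehat W_\tau\cdot\sum_{k<j\le k'}W_j\ge\tfrac34\Lambda(k'-k).$$
We claim that if $\zeta>\tau+h$, then
$$\sum_{\tau\le k<\tau+h}\|S_k\|^2\ge\frac{h\sigma^2}{2048}.\tag{24}$$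
If $\|S_\tau\|\ge4h\Lambda$, then $\sigma=\|S_\tau\|$ and $\|S_k\|\ge\sigma-\frac54h\Lambda\ge\sigma/2$ for all these $k$. Otherwise $\sigma\le4h\Lambda$. Two indices $k<k'$ with $\|S_k\|,\|S_{k'}\|<h\Lambda/8$ satisfy $\frac34\Lambda(k'-k)<h\Lambda/4$, so $k'-k<h/3$. Thus at most $h/3+1$ indices have $\|S_k\|<h\Lambda/8$, and at least $h/2$ indices have $\|S_k\|\ge h\Lambda/8\ge\sigma/32$. This gives (24).

Let $\rho=\min\{k\ge\tau:|A_k|\ge a\}$ and $\rho'=\rho\wedge\zeta\wedge(\tau+h)$. On $\{|A_\tau|<a\}$ we have $\rho'>\tau$, $|A_{\rho'-1}|<a$, and by (6) $|A_{\rho'}|\le a+\|S_{\rho'-1}\|\le a+4\sigma\le2a$. So (9) and optional stopping give $\frac13E[\sum_{\tau\le k<\rho'}\|S_k\|^2|\mathcal F_\tau]\le4a^2=4c_1^2h\sigma^2$. On $\{\rho>\tau+h,\ \zeta>\tau+h\}$ the sum is at least $h\sigma^2/2048$. Hence (trivially on $\{|A_\tau|\ge a\}$, where $\rho=\tau$)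
$$P(\rho>\tau+h,\ \zeta>\tau+h\,|\,\mathcal F_\tau)\le12\cdot2048\,c_1^2\le\tfrac18.$$

**Step 4: $|A|$ stays large for a time proportional to $h$.** Let $c_2=c_1^2/1024$ and $n_2=\lceil c_2h\rceil$, so $n_2\le c_1^2h/512$ for $N$ large. On $\{\rho\le\tau+h,\ \rho<\zeta\}\in\mathcal F_\rho$ let $s=\operatorname{sgn}A_\rho$ and
$$\mathcal N_k=\sum_{\rho\le j<k\wedge\zeta}s\,\xi_j\times S_j,\qquad\rho\le k\le\rho+n_2.$$
The indices $j$ satisfy $j<\zeta$ and $j\le\tau+2h$, so $\|S_j\|\le4\sigma$. Since $E[\|\xi_j\|^2|\mathcal F_j]\le1$, $E[\mathcal N_{\rho+n_2}^2|\mathcal F_\rho]\le16\sigma^2n_2$, and Kolmogorov's inequality gives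
$$P\big(\max_k|\mathcal N_k|\ge a/2\,\big|\,\mathcal F_\rho\big)\le\frac{64\sigma^2n_2}{a^2}=\frac{64n_2}{c_1^2h}\le\frac18.$$
Off this event, $sA_k\ge a/2$ for all $\rho\le k\le\rho+n_2$ with $k\le\zeta$. Indeed, if $sA_j>0$ for all $\rho\le j<k$, then $s\mu_j\times S_j\ge0$ for these $j$ by (8), so $sA_k\ge sA_\rho+\mathcal N_k\ge a/2$, and the induction goes on.

**Step 5: proof of the Claim.** With conditional probability at least $\frac58-\frac18-\frac18=\frac38$, $\tau\le m+H/2$ and neither failure event of Steps 3 and 4 occurs. Suppose that moreover the window is low and $\lambda_N>m+H$. By Step 2, $\zeta>\tau+2h$. So $\rho\le\tau+h<\zeta$ and $|A_k|\ge a/2$ on $[\rho,\rho+n_2]\subset[m,m+H]$. Apply (7) with $\|W_k\|\le\frac54\Lambda$, (g5), and $a\ge c_1h^{3/2}\Lambda$: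
$$D_{m+H}-D_m\ge n_2\cdot\frac{c_1h^{3/2}\Lambda/2}{2\pi\cdot\frac54\Lambda\cdot N^{7/4+2\varepsilon}}\ge c\,N^{\frac52(1-20\varepsilon)-\frac74-2\varepsilon}=c\,N^{3/4-52\varepsilon}\ge N^{3/4-53\varepsilon}.$$
The window is big. This proves (23). Note that the unknown $\Lambda$ has canceled.

**Step 6: many windows.** We turn the chance $\frac38$ per window into an almost sure statement. Let $I_i$ be the indicator that window $i$ is not low, or is big, or has $\lambda_N\le m+H$. It is measurable at the start of window $i+1$, and its conditional mean at the start of window $i$ is at least $\frac38$. Azuma–Hoeffding for the centered sum (increments at most $1$) gives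
$$P\Big(\sum_iI_i<\tfrac{n_w}4\Big)\le\exp\Big(-\frac{(n_w/8)^2}{2n_w}\Big)=e^{-n_w/128},$$
which is summable over $N=2^i$. Each window that is not low multiplies $D+w$ by at least $1+N^{-10\varepsilon}$, and $D+w\in[w,3Nw]$ throughout $[N,2N]$. Since $\log(1+u)\ge u/2$ on $[0,1]$, there are at most $2N^{10\varepsilon}\log(3N)<n_w/4$ such windows. As $\lambda_N=\infty$ eventually, a.s. for all large $N=2^i$ some window with $I_i=1$ is low, hence big, so $D_{2N}\ge N^{3/4-53\varepsilon}$. Since $D$ is nondecreasing and $\varepsilon$ is arbitrary, Proposition 4 follows. $\square$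

By (12), $\|W_n\|\ge D_n-n^{1/2+\varepsilon}$. With Proposition 4 and (22), a.s. $\log\|W_n\|/\log n\to\frac34$ and $\log D_n/\log n\to\frac34$. This is the first half of Theorem 1.

## 8. Convergence of the direction

Fix $\varepsilon\in(0,\frac1{100})$. Almost surely, for large $n$, $D_n$ and $\|W_n\|$ lie in $[n^{3/4-\varepsilon},n^{3/4+\varepsilon}]$.

**Step 1: the angle is at most $n^{-1/4+3\varepsilon}$.** Corollary 3 needs a lower bound on $\|T_n\|$. With $l=\lfloor n^{1-4\varepsilon}\rfloor$, $D_l\le n^{(1-4\varepsilon)(3/4+\varepsilon)}\le n^{3/4-2\varepsilon}$, so most of $D_n$ is collected after time $l$: $Q_n\ge l(D_n-D_l)\ge\frac14n^{7/4-5\varepsilon}$. By (12),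
$$\|T_n\|\ge Q_n/n-n^{1/2+\varepsilon}\ge n^{3/4-6\varepsilon}\qquad(n\text{ large}).\tag{25}$$
By Corollary 3, $\beta_n^3\le2n^{-3/4+7\varepsilon}$, hence
$$\beta_n\le n^{-1/4+3\varepsilon}\qquad(n\text{ large}).\tag{26}$$

**Step 2: the rotations are summable.** In complex notation, when $\|W_k\|\ge4$ we have $\widehat W_{k+1}=e^{i\vartheta_k}\widehat W_k$ with
$$\vartheta_k=\operatorname{Im}\operatorname{Log}(1+\Delta_k/W_k)=\operatorname{Im}(\Delta_k/W_k)+r_k,\qquad|r_k|\le\|W_k\|^{-2}.$$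
Let $m_k=E[\operatorname{Im}(\Delta_k/W_k)|\mathcal F_k]$. The component of $\mu_k=c_kv_k$ orthogonal to $W_k$ has modulus $c_k\sin\beta_k=\frac{\sin^2\beta_k}{\pi-\beta_k}\le\beta_k^2$, so eventually
$$|m_k|\le\beta_k^2/\|W_k\|\le k^{-5/4+7\varepsilon},\qquad|r_k|\le k^{-3/2+2\varepsilon}.\tag{27}$$
Both are summable. For the remaining part put, for $k\ge1$, $y_k=(\operatorname{Im}(\Delta_k/W_k)-m_k)\mathbf 1\{\|W_k\|\ge k^{3/4-\varepsilon}\}$. These are martingale differences bounded by $2k^{-3/4+\varepsilon}$, and $\sum k^{-3/2+2\varepsilon}<\infty$, so $\sum_ky_k$ is an $L^2$-bounded martingale and converges a.s. The indicators are eventually $1$. Hence $\sum\vartheta_k$ converges and $\widehat W_n\to\Theta$ for some random unit vector $\Theta$.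

**Step 3: $\Theta$ is uniform.** Off null sets, the conditional law of $\Delta_n$ given the past is a function of $(W_0,\dots,W_n)$, by Section 2. If the path is rotated by $R$, then $\beta_n$ is unchanged and $v_n$, where it matters, is rotated by $R$; so the conditional law is rotated by $R$ (for $\beta_n=0$ it is the uniform law on the circle). Since $W_0=0$, the path $(RW_n)$ has the same law as $(W_n)$. The limit $\Theta$ is a measurable function of the path that rotates with it, so $R\Theta$ has the law of $\Theta$ for every rotation $R$, and the law is uniform. Theorem 1 is proved. $\blacksquare$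

## 9. Exponents and rates for $T_n$, $G_n$ and the direction

This is Theorem 2(i). The exponent of $\|T_n\|$ follows from (25) and $\|T_n\|=\|V_n\|/n\le n^{3/4+\varepsilon}$ (see (22)). The claim on $\beta_n$ is (26). Since $2\beta_n\to0$ is the angle between $W_n$ and $T_n$, $\widehat T_n\to\Theta$.

By (13), $\|G_n\|=\frac1n\sum_{j\le n}D_j+O(n^{1/2+\varepsilon})$. The average lies between $\frac12D_{\lfloor n/2\rfloor}$ and $D_n$, so its exponent is $\frac34$, and so is that of $\|G_n\|$. Since $\widehat W_j\to\Theta$ and $\sum_{j\le n}\|W_j\|\to\infty$, the weighted averages $S_n/\sum_{j\le n}\|W_j\|=\sum_{j\le n}\|W_j\|\widehat W_j\big/\sum_{j\le n}\|W_j\|$ tend to $\Theta$, which has norm $1$. Hence $\widehat G_n=\widehat S_n\to\Theta$.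

For the rate, (27) gives $\sum_{k\ge n}(|m_k|+|r_k|)\le n^{-1/4+8\varepsilon}$ eventually. The squared bounds of $y_k$ satisfy $\sum_{k\ge n}4k^{-3/2+2\varepsilon}\le Cn^{-1/2+2\varepsilon}$, so Azuma–Hoeffding gives
$$P\Big(\sup_{m>n}\Big|\sum_{n\le k<m}y_k\Big|>n^{-1/4+2\varepsilon}\Big)\le2\exp\Big(-c\,\frac{n^{-1/2+4\varepsilon}}{n^{-1/2+2\varepsilon}}\Big),$$
which is summable. By Borel–Cantelli, eventually $\|\widehat W_n-\Theta\|\le|\sum_{k\ge n}\vartheta_k|\le2n^{-1/4+8\varepsilon}$. As $\varepsilon$ is arbitrary, (i) is proved.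

## 10. Moments of all orders

This is Theorem 2(ii), where Lemma 2 is used with positive $r$.

**Step 1: moments of $L_n$.** Fix an integer $J\ge2$ and $p=16J/3$, so that $p\ge4r$ for $r=4j/3$, $0\le j\le J$. Put $a_0=1$, $a_j=\max_{1\le k\le n}E[L_k^{4j/3}]$ for $1\le j\le J$, and $b_j=\max_{1\le k\le n}E[L_k^{4j/3}z_k^p]$ for $0\le j\le J$; these are finite since $L_k\le k$. As $L_1=0$, summing (15) and (16) with $r=4j/3$, and using $z^{1/3}\le1+z^p$, gives for $1\le j\le J$
$$b_j\le Cn(1+a_{j-1}),\qquad a_j\le Cn(1+a_{j-1}+b_{j-1}),\tag{28}$$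
with constants independent of $n$. We want $a_j\le Cn^j$. Starting the recursion at $j=1$ does not give this: Corollary 3's bound is $b_0\le Cn$, and (28) then yields only $a_1\le Cn^2$. So we start at $j=2$. First, $b_1\le Cn$. By Cauchy–Schwarz $a_1\le\sqrt{a_2}$, whence
$$a_2\le Cn(1+a_1+b_1)\le Cn(1+\sqrt{a_2}+n).$$
This quadratic inequality in $\sqrt{a_2}$ gives $a_2\le Cn^2$, hence $a_1\le Cn$, and then $b_2\le Cn(1+a_1)\le Cn^2$. Inductively (28) gives $a_j,b_j\le Cn^j$ for $1\le j\le J$. As $J$ is arbitrary, Lyapunov's inequality gives $E[L_n^q]\le C_qn^{3q/4}$ for all $q>0$.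

**Step 2: from $L$ to $T$, $Q$, $D$, $W$, $G$.** $L$ is comparable to the shorter of the two lengths, so we compare the lengths. By (11), $Q_n\le nD_n$, and (10) with $l=0$,
$$\|T_n\|\le Q_n/n+3n^{1/2}+2Y_n^*/n\le\|W_n\|+\varpi_n,\qquad\varpi_n=3n^{1/2}+2Y_n^*/n+|X_n|.$$
Integrating the Azuma–Hoeffding tails $P(X_n^*\ge t)\le2e^{-ct^2/n}$ and $P(Y_n^*\ge t)\le2e^{-ct^2/n^3}$ shows $E[(X_n^*)^q]\le C_qn^{q/2}$ and $E[(Y_n^*)^q]\le C_qn^{3q/2}$, so $E[\varpi_n^q]\le C_qn^{q/2}$. Hence $\|T_n\|\le\min(\|W_n\|,\|T_n\|)+\varpi_n\le2L_n+\varpi_n$ (if the minimum is $0$, then $L_n=0$ as well), and $E\|T_n\|^q\le C_qn^{3q/4}$.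

By (10) with $l=0$, $Q_n\le n\|T_n\|+|Y_n|$, so for $q\ge1$ $\|Q_n\|_{L^q}\le C_qn^{7/4}$. By (21) and Minkowski,
$$\|D_n\|_{L^q}\le\sum_{2^i<n}2^{-i}\|Q_{2^{i+1}}\|_{L^q}\le C_qn^{3/4}.\tag{29}$$
Now (11) gives the claim for $W_n$, and $G_n=W_n-T_n$. Exponents $q<1$ follow by Lyapunov's inequality.

## 11. No mass near zero on the scale $n^{3/4}$

This is Theorem 2(iii). The windows of Section 7 lost factors $N^{O(\varepsilon)}$. Now that we know $D_n=n^{3/4+o(1)}$, the lengths are comparable to the sums without losses, and the same area argument can be run on the exact scale. Let $\Sigma_k=\sum_{j\le k}D_j$.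

**Step 1: clean comparisons.** With probability tending to $1$ as $N\to\infty$ we have $D_N\ge N^{0.7}$ and, for all $k\in[N,2N]$,
$$\tfrac12D_k\le\|W_k\|\le2D_k,\qquad\tfrac12\Sigma_k\le\|S_k\|\le2\Sigma_k,\qquad\|V_k\|\le2kD_k.\tag{30}$$
Indeed, by (12) and (13) the errors are $N^{1/2+o(1)}$ for $\|W_k\|$ and $N^{3/2+o(1)}$ for $\|S_k\|$ and $\|V_k\|$, and $Q_k\le kD_k$. By Proposition 4, $D_k\ge D_N\ge N^{0.7}$, $kD_k\ge N^{1.7}$ and $\Sigma_k\ge\frac N2D_{\lfloor N/2\rfloor}\ge N^{1.7}$. In this section let $\lambda_N$ be the first $k\in[N,2N]$ where (30) fails ($\infty$ if none), so $P(\lambda_N=\infty)\to1$.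

**Lemma 5.** There are constants $K_0,M_0$ such that the following holds. If $m\ge N$ is a stopping time, $M\ge M_0$ is an $\mathcal F_m$-measurable integer with $m+M\le2N$, $D_m>0$, $\lambda_N>m$ and $M^{5/2}\ge K_0ND_m^2$, then
$$P(D_{m+M}\ge2D_m\text{ or }\lambda_N\le m+M\,|\,\mathcal F_m)\ge\tfrac12.$$

*Proof.* Let $\Lambda=D_m$, $\zeta=\lambda_N\wedge\min\{k\ge m:D_k\ge2\Lambda\}>m$, $\sigma=\Sigma_m+M\Lambda$, $c_1=\frac1{200}$ and $a=c_1\sqrt M\sigma$, so $a\ge4\sigma$ if $M_0$ is large.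

*Size of $S$.* For $m\le k<\zeta$, $k\le m+M$, the values $D_j$ with $m\le j\le k$ lie in $[\Lambda,2\Lambda)$, so $\Sigma_m+(k-m)\Lambda\le\Sigma_k\le\Sigma_m+2(k-m)\Lambda$. By (30), $\|S_k\|\le2\Sigma_k\le4\sigma$, and $\|S_k\|\ge\frac12\Sigma_k\ge\sigma/8$ if $k\ge m+M/4$.

*$|A|$ reaches $a$.* Let $\rho=\min\{k\ge m:|A_k|\ge a\}$ and $\rho'=\rho\wedge\zeta\wedge(m+\lfloor M/2\rfloor)$. On $\{|A_m|<a\}$, $|A_{\rho'}|\le a+4\sigma\le2a$. At least $M/5$ indices lie in $[m+M/4,m+\lfloor M/2\rfloor)$ if $M_0$ is large. So (9) and optional stopping give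
$$P\big(\rho\wedge\zeta>m+\lfloor M/2\rfloor\,\big|\,\mathcal F_m\big)\cdot\frac13\cdot\frac M5\cdot\frac{\sigma^2}{64}\le4a^2=4c_1^2M\sigma^2,$$
and the probability is at most $3840c_1^2\le\frac14$. On $\{|A_m|\ge a\}$ it is $0$.

*$|A|$ stays above $a/2$.* Let $c_2=c_1^2/512$ and $n_2=\lceil c_2M\rceil\le\min(c_1^2M/256,\,M/2)$, for $M_0$ large. Given $\rho\le m+M/2$ and $\rho<\zeta$, put $s=\operatorname{sgn}A_\rho$ and $\mathcal N_k=\sum_{\rho\le j<k\wedge\zeta}s\,\xi_j\times S_j$ for $\rho\le k\le\rho+n_2$. All these $j$ satisfy $j<\zeta$ and $j\le m+M$, so $\|S_j\|\le4\sigma$. Then $E[\mathcal N_{\rho+n_2}^2|\mathcal F_\rho]\le16\sigma^2n_2$, and Kolmogorov's inequality bounds $P(\max_k|\mathcal N_k|\ge a/2|\mathcal F_\rho)$ by $64n_2/(c_1^2M)\le\frac14$. Off this event the induction of Section 7, Step 4, based on (8), gives $|A_k|\ge a/2$ for all $k\in[\rho,(\rho+n_2)\wedge\zeta]$.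

*Gain.* Off these two events, suppose $\zeta>m+M$. Then $\rho\le m+M/2<\zeta$. By (7), $\|W_k\|\le2D_k\le4\Lambda$, $\|V_k\|\le2kD_k\le8N\Lambda$ and $\sigma\ge M\Lambda$,
$$D_{m+M}-D_m\ge n_2\,\frac{a/2}{2\pi\cdot4\Lambda\cdot8N\Lambda}\ge\frac{c_1c_2M^{5/2}}{128\pi N\Lambda}\ge\Lambda\qquad\text{with }K_0=\frac{128\pi}{c_1c_2}.$$
So $D_{m+M}\ge2\Lambda$, which contradicts $\zeta>m+M$. Hence $P(\zeta\le m+M|\mathcal F_m)\ge\frac12$, and $\zeta\le m+M$ implies $\lambda_N\le m+M$ or $D_{m+M}\ge2D_m$. $\square$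

**Step 2: repeated doubling.** We use Lemma 5 to climb from $D_N$ to $\mathcal X=cN^{3/4}$, $c\in(0,1]$, and count the time used. Let
$$M_i=\big\lceil(K_0N4^{-i}\mathcal X^2)^{2/5}\big\rceil\le Cc^{4/5}2^{-4i/5}N+1,\qquad i\ge0.$$
Start from time $m=N$ on $\{D_N\ge N^{0.7}\}$. While $D_m<\mathcal X$ and $\lambda_N>m$, let $i$ be the level of $m$, defined by $D_m\in[2^{-i-1}\mathcal X,2^{-i}\mathcal X)$, and attempt a window of length $M_i$. If $m+M_i>2N$, stop; otherwise the attempt is completed and $m$ is replaced by $m+M_i$. Only levels with $2^{-i}\mathcal X\ge N^{0.7}$ occur. There are $O(\log N)$ of them, and for them $M_i\ge(K_0N^{2.4})^{2/5}\ge M_0$ when $N$ is large. Also $M_i^{5/2}\ge K_0N(2^{-i}\mathcal X)^2\ge K_0ND_m^2$. So by Lemma 5 each completed attempt fails (no doubling, and $\lambda_N$ not reached) with conditional probability at most $\frac12$. If it does not fail, then either $D$ has doubled, so $D\ge2^{-i}\mathcal X$ and level $i$ is left forever, or $\lambda_N$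 has been reached and the procedure ends. Let $\nu_i$ be the number of attempts at level $i$, including a possible last one that is stopped. Having $l+1$ attempts requires $l$ completed failures, so $P(\nu_i\ge l+1)\le2^{-l}$ and $E\nu_i\le2$.

On $\{D_{2N}<\mathcal X,\ \lambda_N=\infty,\ D_N\ge N^{0.7}\}$ the procedure can end only because $m+M_i>2N$, so the attempted lengths add up to more than $N$. By Markov's inequality
$$P(D_{2N}<cN^{3/4})\le o(1)+\frac1N\sum_i2M_i\le o(1)+Cc^{4/5},\tag{31}$$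
where the sum runs over the $O(\log N)$ possible levels.

**Step 3: the bound for $\|W_n\|$.** Take $N=\lfloor n/2\rfloor$. With probability tending to $1$, $\|W_n\|\ge\frac12D_n\ge\frac12D_{2N}$, as in Step 1. For large $n$, $2n^{3/4}\le2(2N+1)^{3/4}<4N^{3/4}$, so
$$P(\|W_n\|\le cn^{3/4})\le P(D_{2N}<4cN^{3/4})+o(1).$$
For $c\le\frac14$, (31) with $4c$ in place of $c$ gives $\limsup_nP(\|W_n\|\le cn^{3/4})\le Cc^{4/5}$; for $c\ge\frac14$ the bound is trivial after enlarging $C$. Together with the moment bounds (ii), $n^{-3/4}\|W_n\|$ is tight in $(0,\infty)$. In the same way (31), $D_n\ge D_{2N}$ and (29) show that $n^{-3/4}D_n$ is tight in $(0,\infty)$.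

**Step 4: $G_n$ and $T_n$.** The upper halves of tightness are (ii), so only lower bounds are needed. As in Step 1, with probability tending to $1$, for large $n$,
$$\|G_n\|=\tfrac1n\|S_n\|\ge\tfrac1{2n}\Sigma_n\ge\tfrac18D_{\lfloor n/2\rfloor},$$
and the last quantity divided by $n^{3/4}$ is tight in $(0,\infty)$.

For $T_n$, let $\eta>0$. Choose $c,K>0$ with $P(D_n<cn^{3/4})\le\eta$ for all large $n$ and $P(D_m>Km^{3/4})\le\eta$ for all $m\ge1$ (by (29)). Choose $i$ with $K2^{-3i/4}\le c/2$ and let $m=\lfloor2^{-i}n\rfloor$. With probability at least $1-2\eta$, for large $n$, $D_m\le Km^{3/4}\le\frac c2n^{3/4}$ and $D_n\ge cn^{3/4}$, so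
$$Q_n\ge m(D_n-D_m)\ge\tfrac c4\,2^{-i}n^{7/4}.$$
By (10) with $l=0$, $\|T_n\|\ge Q_n/n-|Y_n|/n$. Since $E[Y_n^2]\le\sum_{k<n}k^2\le n^3$, the probability that $|Y_n|/n$ exceeds $\frac c8\,2^{-i}n^{3/4}$ tends to $0$. Hence $\|T_n\|\ge\frac c8\,2^{-i}n^{3/4}$ with probability at least $1-3\eta$ for all large $n$. This completes the proof of Theorem 2. $\blacksquare$
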